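# Elements of $\mathbb C((x,y))$ that are norms at every discrete valuation but not norms

## 1. Two functions, one of which is always a $p$-th power

Fix a prime number $p$. Let $A_0=\mathbb C[[x,y]]$, let $L_0=\mathbb C((x,y))$ be its fraction field, and put
$$a=x+y,\qquad b=y+x^2 .$$
Look at the two functions
$$\frac by=1+\frac{x^2}{y},\qquad \frac ax=1+\frac yx. \tag{1}$$
Neither is a $p$-th power in $L_0$, because $x,y,a,b$ are pairwise non-associate primes of the factorial ring $A_0$. But if $v$ is a discrete valuation of $L_0$ with $v(x)>0$ and $v(y)>0$, then either $v(y)<2v(x)$, and $b/y$ is $1$ plus something of positive valuation, or $v(y)\ge 2v(x)>v(x)$, and the same holds for $a/x$. By Hensel's lemma an element $1+\varepsilon$ with $v(\varepsilon)>0$ is a $p$-th power in the completion $L_{0,v}$. We shall see that the other discrete valuations obey the same rule: **at each $v$, at least one of $b/y$, $a/x$ is a $p$-th power in $L_{0,v}$.**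

We now build an algebra around this dichotomy. Write $y$ in two ways:
$$y=x\cdot w,\quad w=\frac yx;\qquad\qquad y=x^2\cdot z,\quad z=\frac y{x^2}.$$
Up to sign, $x$ is a norm from $L_0(\sqrt[p]x)$. Section 5 shows that, up to sign, $w$ is a norm from $L_0(\sqrt[p]w,\sqrt[p]{1+w})$, and $z$ from $L_0(\sqrt[p]z,\sqrt[p]{1+z})$. With these fields $y$ is a norm globally, and nothing interesting happens. So we *twist* the first field by $b/y$ and the second by $a/x$. Note that
$$w(1+w)=\frac{ay}{x^2},\qquad w\cdot\frac by=\frac bx,\qquad 1+z=\frac b{x^2},\qquad (1+z)\cdot\frac xa=\frac b{ax}. \tag{2}$$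
For every field $F$ containing $\mathbb C(x,y)$, define the $F$-algebras
$$L'_F=F[X]/(X^p-x),$$
$$L_{1,F}=F[U,V]\big/\big(U^p-\tfrac{ay}{x^2},\,V^p-\tfrac bx\big),\qquad L_{2,F}=F[U,V]\big/\big(U^p-\tfrac{y}{x^2},\,V^p-\tfrac b{ax}\big),$$
$$E_F=L'_F\times L_{1,F}\times L_{2,F}.$$
Clearly $E_F\otimes_FF'=E_{F'}$ for $F\subset F'$. We write $E_0,L'_0,L_{1,0},L_{2,0}$ when $F=L_0$. For $p=2$ these are $L'_0=L_0(\sqrt x)$, $L_{1,0}=L_0(\sqrt{(x+y)y},\sqrt{x(y+x^2)})$ and $L_{2,0}=L_0(\sqrt y,\sqrt{x(x+y)(y+x^2)})$.

Where $b/y$ is a $p$-th power, the twist of $L_1$ disappears and $y$ is a norm. Where $a/x$ is a $p$-th power, the twist of $L_2$ disappears and $y$ is a norm. So $y$ is a norm from $E_0$ locally everywhere. The algebra serves to show that nevertheless $y$ is *not* a norm from $E_0$.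

## 2. Norm tori and the group $\mathrm{Sha}^1_{\mathcal C}$

A **discrete valuation** is a surjective valuation with values in $\mathbb Z$, and $L_v$ is the completion of $L$ at $v$. Two finite extensions $L',L''$ of $L$ inside a common field are **linearly disjoint** if $L'\otimes_LL''$ is a field, that is, if $[L'L'':L]=[L':L][L'':L]$. For example, $L_0(\sqrt x)$ is linearly disjoint from $L_0(\sqrt y)$, but not from $L_0(\sqrt x,\sqrt y)$.

**Norm torus.** For an étale $L$-algebra $E$ (a finite product of finite separable extensions), $T=R^1_{E/L}(\mathbb G_m)$ is the kernel of the norm $R_{E/L}(\mathbb G_m)\to\mathbb G_m$. For example, if $E=L(\sqrt d)$, then $T$ is the conic $X^2-dY^2=1$ with its group structure. The exact sequence $1\to T\to R_{E/L}(\mathbb G_m)\to\mathbb G_m\to1$, with Shapiro's lemma and Hilbert 90 (which give $H^1(F,R_{E/L}(\mathbb G_m))=0$), yields, for every field extension $F/L$ and functorially in $F$,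
$$H^1(F,T)=F^*/N\big((E\otimes_LF)^*\big). \tag{3}$$

For a regular integral scheme $\mathcal C$ with function field $L$, let $\mathcal C^{(1)}$ be the set of its points of codimension $1$. The local ring at such a point is a discrete valuation ring with fraction field $L$, so each $v\in\mathcal C^{(1)}$ defines a discrete valuation of $L$. Put
$$\mathrm{Sha}^1_{\mathcal C}(L,T)=\mathrm{Ker}\Big(H^1(L,T)\to\prod_{v\in\mathcal C^{(1)}}H^1(L_v,T)\Big).$$
By (3), this is the group of elements of $L^*$ that are norms of $E\otimes_L L_v$ for all $v\in \mathcal C^{(1)}$, modulo norms of $E$.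

**Question A.** Let $L$ be the function field of a smooth projective geometrically integral curve $C$ over $\mathbb C((t))$, and $\mathcal C$ a proper regular model of $C$ over $\mathbb C[[t]]$ whose special fiber is a divisor with strict normal crossings. Let $L_1,\dots,L_n$ be finite extensions of $L$, and let $L'$ be a finite extension linearly disjoint from the compositum $L_1\cdots L_n$. Put $E=L'\times\prod_iL_i$ and $T=R^1_{E/L}(\mathbb G_m)$. Is $\mathrm{Sha}^1_{\mathcal C}(L,T)$ necessarily zero?

**Problem.** The same question, when $L$ is a finite extension of $\mathbb C((x,y))$, $C$ is the spectrum of the integral closure of $\mathbb C[[x,y]]$ in $L$, and $\mathcal C$ is a resolution of singularities of $C$ whose special fiber is a divisor with strict normal crossings. Here a resolution is a proper birational morphism $\mathcal C\to C$ with $\mathcal C$ regular, and the special fiber is the fiber over the closed point.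

The Problem comes from Diego Izquierdo, "Autour d'une conjecture de Kato et Kuzumaki", arXiv:1704.00672 (2017). An example of $\mathcal C$ for $L=L_0$ is the blow-up of the origin. Its codimension-$1$ points are the exceptional curve, where $v$ is the order of vanishing at the origin, and the strict transforms of the height-one primes of $A_0$. At the exceptional curve $v(x)=v(y)=1$, so $b/y$ is a $p$-th power there.

The answer is **no**. Precisely:

**Theorem A.** The field $L'_0$ is linearly disjoint from $L_{1,0}L_{2,0}$ over $L_0$. The element $y$ is a norm of $E_0\otimes_{L_0}L_{0,v}$ for every discrete valuation $v$ of $L_0$, but $y\notin N_{E_0/L_0}(E_0^*)$. Hence, for $T=R^1_{E_0/L_0}(\mathbb G_m)$ and for every resolution $\mathcal C$ of $\mathrm{Spec}\,A_0$, the class of $y$ is an element of order $p$ of $\mathrm{Sha}^1_{\mathcal C}(L_0,T)$.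

**Theorem B.** Let $L$ be any finite extension of $\mathbb C((x,y))$ and $p$ a prime number. There are finite extensions $L',L_1,L_2$ of $L$, abelian of exponent $p$ and of degrees $p,p^2,p^2$, with $L'$ linearly disjoint from $L_1L_2$, such that, for $E=L'\times L_1\times L_2$ and $T=R^1_{E/L}(\mathbb G_m)$, one and the same element of order $p$ of $H^1(L,T)$ vanishes in $H^1(L_v,T)$ for *every* discrete valuation $v$ of $L$. In particular $\mathrm{Sha}^1_{\mathcal C}(L,T)\neq0$ for every resolution $\mathcal C$.

**Theorem C.** Let $L$ be the function field of a curve $C$ as in Question A. For every prime $p$ that is prime to the degree of some closed point of $C$ (hence for almost every $p$), there are $L',L_1,L_2$ of degrees $p,p^2,p^2$ as in Question A such that $\mathrm{Sha}^1_{\mathcal C}(L,T)\ne0$ for every model $\mathcal C$. So the answer to Question A is also negative, for every curve $C$.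

**Proposition D (a positive case, $n=1$).** Let $L$ be finite over $\mathbb C((x,y))$ and let $d,e\in L^*$ with $d,e,de\notin L^{*2}$. Put $E=L(\sqrt d)\times L(\sqrt e)$. If $\alpha\in L^*$ is a norm of $E\otimes_L L_v$ for every discrete valuation $v$ of $L$, then $\alpha\in N(E^*)$.

## 3. Coprime degrees, and two quadratic fields

**Coprime degrees.** For $\alpha\in L^*$ one has $\alpha^{[L_i:L]}=N_{L_i/L}(\alpha)$. If the degrees of the factors of $E$ have greatest common divisor $1$, every $\alpha$ is therefore a norm, and $H^1(L,T)=0$. A counterexample needs a prime $p$ dividing all the degrees. In ours, all degrees are powers of $p$.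

**Two quadratic fields.** This is the first case with content, and the sensible approach is to turn the norm equation into the vanishing of one Brauer class. It works, and gives Proposition D.

*Proof of Proposition D.*

**Step 1: translate into a quadratic form.** Let $q=\langle1,-d,-\alpha,\alpha e\rangle$, that is,
$$q(X,Y,Z,W)=(X^2-dY^2)-\alpha(Z^2-eW^2).$$
Its determinant is $\alpha^2de$, that is, $de$ modulo squares. We claim that $\alpha\in N(E^*)$ if and only if $q$ is isotropic. If $\alpha=N(u)N(u')$ with $u\in L(\sqrt d)^*$, $u'\in L(\sqrt e)^*$, then $N(u)=\alpha N(u'^{-1})$ gives a nontrivial zero of $q$. Conversely, take a nontrivial zero. Since $d$ and $e$ are not squares, each of the two binary forms vanishes only at the origin, so if one of $X^2-dY^2$, $Z^2-eW^2$ is zero, all coordinates are zero. Hence both are nonzero, and $\alpha=N(X+Y\sqrt d)\,N(Z+W\sqrt e)^{-1}$.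

**Step 2: pass to $M=L(\sqrt{de})$, where $q$ becomes a quaternion norm form.** We show that if $q$ is isotropic over $M$, it is isotropic over $L$. Suppose it is anisotropic over $L$, and $q(u+\sqrt{de}\,u')=0$ with $u,u'\in L^4$ not both zero. Let $\beta$ be the bilinear form of $q$. Separating components, $q(u)=-de\,q(u')$ and $\beta(u,u')=0$. By anisotropy both $u$ and $u'$ are nonzero, and $\lambda=q(u')\ne0$. So $q\simeq\lambda\langle1,-de\rangle\perp q'$ with $q'$ binary. Comparing determinants, $\det q'=-1$ modulo squares, so $q'$ is a hyperbolic plane and $q$ is isotropic, a contradiction.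

Over $M$, $d$ and $e$ agree modulo squares, so $q_M\simeq\langle1,-d,-\alpha,\alpha d\rangle$, the norm form of the quaternion algebra $(d,\alpha)_M$. It is isotropic if and only if the algebra splits. Therefore
$$\alpha\in N(E^*)\iff(d,\alpha)_M=0\ \text{ in }\mathrm{Br}(M).$$

**Step 3: the class $(d,\alpha)_M$ is unramified.** Let $w$ be a discrete valuation of $M$. Its restriction to $L$ is nontrivial, since $M/L$ is algebraic, so up to equivalence it is a discrete valuation $v$, and $L_v\subset M_w$. By hypothesis $\alpha$ is a norm of $E\otimes_L L_v$. The first implication of Step 1, which holds without assuming that $d,e$ are nonsquares, shows that $q$ is isotropic over $L_v$, hence over $M_w$. So $(d,\alpha)_{M_w}=0$, and the residue of $(d,\alpha)_M$ at $w$ vanishes.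

**Step 4: conclude.** Let $\mathcal M$ be a resolution (Lipman) of the spectrum of the integral closure of $\mathbb C[[x,y]]$ in $M$. By purity for the Brauer group of a regular scheme of dimension $2$, a class of $\mathrm{Br}(M)$ without residue at the codimension-$1$ points comes from $\mathrm{Br}(\mathcal M)$. And $\mathrm{Br}(\mathcal M)=0$, because the base ring is local henselian (complete) of dimension $2$ with algebraically closed residue field (Colliot-Thélène, Ojanguren, Parimala, *Quadratic forms over fraction fields of two-dimensional Henselian rings and Brauer groups of related schemes*, 2002). Hence $(d,\alpha)_M=0$ and $\alpha\in N(E^*)$. $\blacksquare$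

The argument stops at Step 1 for our $E_0$. The equation is now $y=c\,d_1d_2$, with $c$ a norm from a degree-$p$ field and $d_1,d_2$ norms from fields of degree $p^2$. For $p=2$ the norms from $L_{1,0}$ and $L_{2,0}$ are quartic forms, so no quadratic form of rank $4$, and with it no single quaternion class, encodes the equation.

## 4. Discrete valuations and Kummer theory of $\mathbb C((x,y))$

To treat all $v$ at once we need to know what discrete valuations look like.

**Lemma 1.** Let $v$ be a discrete valuation of $L_0$ and $\mathfrak m=(x,y)\subset A_0$. Then $v(\mathbb C^*)=0$ and $A_0\subset\mathcal O_v$. The center of $v$ is either $\mathfrak m$, and then $v(x),v(y)>0$, or a prime $\mathfrak p$ of height $1$, and then $\mathcal O_v=(A_0)_{\mathfrak p}$.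

*Proof.* We have $A_0^*=\mathbb C^*\cdot(1+\mathfrak m)$. Both factors are divisible: for $f\in\mathfrak m$ and $N\ge1$, the binomial series $\sum_k\binom{1/N}kf^k$ converges in $A_0$ to an $N$-th root of $1+f$. The image of a divisible group in $\mathbb Z$ is zero, so $v(A_0^*)=0$. If $f\in\mathfrak m$ and $v(f)<0$, then $v(1+f)=v(f)<0$, although $1+f$ is a unit: contradiction. So $A_0\subset\mathcal O_v$. The center $\{f\in A_0:v(f)>0\}$ is a nonzero prime, since otherwise $v$ would be trivial on $L_0$. If it has height $1$, the discrete valuation ring $(A_0)_{\mathfrak p}$ is contained in $\mathcal O_v\ne L_0$, and a discrete valuation ring is a maximal proper subring of its fraction field. $\square$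

**The completion at a height-one prime.** Let $\mathfrak p$ have height $1$. The ring $A_0/\mathfrak p$ is a complete local domain of dimension $1$ with residue field $\mathbb C$. Its normalization is finite over it, and is a complete discrete valuation ring containing $\mathbb C$ with residue field $\mathbb C$, so it is isomorphic to $\mathbb C[[s]]$. Hence $\kappa(\mathfrak p)\cong\mathbb C((s))$. Let $\mathrm{ord}_{\mathfrak p}$, or simply $\mathrm{ord}$, be its valuation. Since
$$\mathbb C((s))^*=s^{\mathbb Z}\times\mathbb C^*\times(1+s\mathbb C[[s]])$$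
and the last two factors are divisible, an element of $\kappa(\mathfrak p)^*$ is a $p$-th power if and only if its order is divisible by $p$. By Hensel (residue characteristic $0$), a unit of the completed ring is a $p$-th power if and only if its residue is one. In particular, this holds for a *$1$-unit* (a unit with residue $1$).

For example, for $\mathfrak p=(y^2-x^3)$ one has $A_0/\mathfrak p=\mathbb C[[s^2,s^3]]$ with $x=s^2$, $y=s^3$, so $\mathrm{ord}(\bar x)=2$ and $\mathrm{ord}(\bar y)=3$.

**Lemma 2.** For every discrete valuation $v$ of $L_0$, at least one of $b/y$, $a/x$ is a $p$-th power in $L_{0,v}$.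

*Proof.* Use (1), and note that $v$ is trivial on $\mathbb C^*$, so the residue characteristic is $0$.

* *Center $\mathfrak m$.* If $v(y)<2v(x)$, then $b/y$ is a $1$-unit. If not, $v(y)\ge2v(x)>v(x)$ and $a/x$ is a $1$-unit.
* *$\mathfrak p=(x)$.* $v(x^2/y)=2>0$, so $b/y$ is a $1$-unit.
* *$\mathfrak p=(y)$.* $v(y/x)=1>0$, so $a/x$ is a $1$-unit.
* *$\mathfrak p$ of height $1$ with $x,y\notin\mathfrak p$.* Let $m,n$ be the orders of $\bar x,\bar y$ in $\mathbb C((s))$. They are positive, as $x,y\in\mathfrak m$. If $n<2m$, the residue of $b/y$ is $1+\bar x^2/\bar y\in1+s\mathbb C[[s]]$, a $p$-th power, so $b/y$ is a unit and a $p$-th power. If $n\ge2m>m$, the same holds for $a/x$, with residue $1+\bar y/\bar x$. $\square$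

**Lemma 3.** The elements $x,y,a,b$ are independent in $L_0^*/L_0^{*p}$. The algebras $L'_0,L_{1,0},L_{2,0}$ are fields of degrees $p,p^2,p^2$ over $L_0$, $[L_{1,0}L_{2,0}:L_0]=p^3$ and $[L_0'L_{1,0}L_{2,0}:L_0]=p^4$. So $L'_0$ is linearly disjoint from $L_{1,0}L_{2,0}$.

*Proof.* Each of $x,y,a,b$ is part of a regular system of parameters, hence prime. They are pairwise non-associate: $x,y,a$ have non-proportional linear parts, $b$ has linear part $y$, and $b/y=1+x^2/y\notin A_0$. If $x^{i}y^{j}a^kb^l$ is a $p$-th power, taking the valuations at the four primes gives $p\mid i,j,k,l$. This is the independence.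

Write classes as exponent vectors with respect to $(x,y,a,b)$, in $\mathbb F_p^4$. The Kummer groups are spanned by
$$L'_0:(1,0,0,0);\qquad L_{1,0}:(-2,1,1,0),\ (-1,0,0,1);\qquad L_{2,0}:(-2,1,0,0),\ (-1,0,-1,1).$$
They have ranks $1,2,2$, so by Kummer theory the three algebras are fields of degrees $p,p^2,p^2$. The last four vectors together span the space generated by $a=(0,0,1,0)$, $y/x^2=(-2,1,0,0)$, $b/x=(-1,0,0,1)$, of rank $3$. A combination of these with coefficients $k,j,l$ is $(-2j-l,\,j,\,k,\,l)$. It equals $(1,0,0,0)$ only if $j=k=l=0$, which is impossible. So $x$ is not in that space, and the total rank is $4$. $\square$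

## 5. The element $y$ is a norm everywhere locally

The purpose of the next lemma is to realize the twist-free parameter $w$ as a norm.

**Lemma 4.** Let $w$ be transcendental over $\mathbb C$ and $K_w=\mathbb C(w)[W,R]/(W^p-w,\,R^p-1-w)$. There is $\varepsilon\in K_w^*$ with $N_{K_w/\mathbb C(w)}(\varepsilon)=(-1)^{p+1}w$.

*Proof.* The subalgebra generated by $R$ is the rational function field $\mathbb C(R)$, with $w=R^p-1$, of degree $p$ over $\mathbb C(w)$. In $K_w$ we adjoin $W$ with $W^p=R^p-1$. This polynomial in $R$ has simple roots, so it is not a $p$-th power in $\mathbb C(R)$, and $K_w$ is a field of degree $p$ over $\mathbb C(R)$. Next,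
$$N_{\mathbb C(R)/\mathbb C(w)}(R-1)=\prod_{\zeta^p=1}(\zeta R-1)=(-1)^p(1-R^p)=(-1)^{p+1}w .$$
By Tsen's theorem $\mathbb C(R)$ is a $C_1$ field. For $\lambda\in\mathbb C(R)^*$ the form $N_{K_w/\mathbb C(R)}(X)-\lambda Z^p$ has degree $p$ in $p+1$ variables, so it has a nontrivial zero. There $Z\ne0$, because the norm of a nonzero element of a field is nonzero. So $\lambda=N(X/Z)$. Take $\lambda=R-1$, let $\varepsilon$ have norm $R-1$, and use transitivity of norms. $\square$

For $p=2$ one may take $\varepsilon=\frac i{\sqrt2}(R-1+W)$: its norm to $\mathbb C(R)$ is $-\frac12\big((R-1)^2-(R^2-1)\big)=R-1$.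

**Lemma 5.** Let $F$ be a field containing $\mathbb C(x,y)$. If $b/y\in F^{*p}$ or $a/x\in F^{*p}$, then $y\in N(E_F^*)$.

*Proof.* Two facts about $L'_F=F[X]/(X^p-x)$: the norm of $X$ is $(-1)^{p+1}x$, and every constant $\lambda=\mu^p\in\mathbb C^*$ is the norm of $\mu$.

**Case $b/y=\theta^p$.** Let $w=y/x$, which is transcendental over $\mathbb C$. By (2), $ay/x^2=w(1+w)$ and $b/x=\theta^pw$. In $L_{1,F}$ put $W=V/\theta$ and $R=U/W$ ($W$ is invertible because $W^p=w\neq0$). Then $W^p=w$, $R^p=1+w$, and conversely $V=\theta W$, $U=RW$, so $L_{1,F}\cong K_w\otimes_{\mathbb C(w)}F$. Norms commute with base change, so by Lemma 4, $(-1)^{p+1}w$ is a norm of $L_{1,F}$. Hence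
$$y=xw=\big((-1)^{p+1}x\big)\big((-1)^{p+1}w\big)\in N(E_F^*),$$
where the component in $L_{2,F}$ is $1$.

**Case $a/x=\theta^p$.** Let $z=y/x^2$, which is transcendental over $\mathbb C$. By (2), $b/(ax)=(1+z)\theta^{-p}$. In $L_{2,F}$ put $W=U$, $R=\theta V$: then $W^p=z$, $R^p=1+z$, and $L_{2,F}\cong K_z\otimes_{\mathbb C(z)}F$. So $(-1)^{p+1}z$ is a norm of $L_{2,F}$. Both $x^2=N(X^2)$ and the constant $(-1)^{p+1}$ are norms of $L'_F$, so $y=\big(x^2(-1)^{p+1}\big)\big((-1)^{p+1}z\big)\in N(E_F^*)$. $\square$

**Proposition 6.** For every discrete valuation $v$ of $L_0$, $y$ is a norm of $E_0\otimes_{L_0}L_{0,v}$.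

*Proof.* Lemma 2, then Lemma 5 with $F=L_{0,v}$. $\square$

## 6. A pairing at each height-one prime, and its reciprocity law

Neither $b/y$ nor $a/x$ is a $p$-th power in $L_0$. That does not prove that $y$ is not a global norm: Lemma 5 is only a sufficient condition. We need an obstruction.

Let $\mathfrak p$ have height $1$, let $F=L_{0,\mathfrak p}$ be the completion, and $v=v_{\mathfrak p}$. For $f,g\in F^*$ put
$$\partial_{\mathfrak p}\{f,g\}=(-1)^{v(f)v(g)}\;\overline{f^{v(g)}g^{-v(f)}}\in\kappa(\mathfrak p)^*,\qquad [f,g]_{\mathfrak p}=\mathrm{ord}_{\mathfrak p}\big(\partial_{\mathfrak p}\{f,g\}\big)\in\mathbb Z.$$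
The element $f^{v(g)}g^{-v(f)}$ has valuation $0$, so the residue makes sense, and the sign does not change the order. If $f$ is a unit, then $[f,g]_{\mathfrak p}=v(g)\,\mathrm{ord}(\bar f)$.

*Example.* $[x,y]_{(x)}=-1$ (the residue is $\bar y^{-1}$ in $\mathbb C((y))$), $[x,y]_{(y)}=1$ (the residue is $\bar x$ in $\mathbb C((x))$), and $[x,y]_{\mathfrak p}=0$ for all other $\mathfrak p$. For the cusp $f=y^2-x^3$ and $g=x$: $[f,x]_{(x)}=\mathrm{ord}(\bar y^2)=2$, and $[f,x]_{(f)}=-\mathrm{ord}(s^2)=-2$. In both examples the sum over all $\mathfrak p$ is $0$.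

**Lemma 7.** The integer $[f,g]_{\mathfrak p}$ is bilinear in $(f,g)$ and $[f,f]_{\mathfrak p}=0$. Modulo $p$ it induces a non-degenerate alternating pairing on $V=F^*/F^{*p}$, which is a plane over $\mathbb F_p$ with basis $\sigma,\pi$, where $\pi$ is a uniformizer and $\sigma$ is a unit of residue $s$. For $g\ne1$ in $V$, the orthogonal of $g$ is the line $\langle g\rangle$.

*Proof.* The expression $f^{v(g)}g^{-v(f)}$ is multiplicative in $f$ and in $g$, and equals $1$ for $f=g$. This gives the first sentence. Let $f\in F^*$, and write $f=\pi^ju$ with $u$ a unit. If $k=\mathrm{ord}(\bar u)$, the residue of $u\sigma^{-k}$ has order $0$, so it is a $p$-th power, and so is $u\sigma^{-k}$. So $\sigma,\pi$ generate $V$. They are independent, since $[\sigma,\pi]_{\mathfrak p}=\mathrm{ord}(s)=1$ and the pairing is alternating. It is therefore non-degenerate on the plane $V$, and the orthogonal of a nonzero vector is a line that contains it. $\square$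

Write $f\sim g$ for equality in $V$, and $f\perp g$ for $[f,g]_{\mathfrak p}\equiv0\pmod p$. By Section 4, a unit $u$ satisfies $u\sim\sigma^{\mathrm{ord}(\bar u)}$. In particular $1$-units, constants and signs are $\sim1$.

The next lemma says what the pairing knows about norms.

**Lemma 8.** Let $g\in F^*$, and let $B$ be an étale $F$-algebra that is free of finite rank over $D=F[X]/(X^p-g)$. If $f\in F^*$ is a norm from $B$, then $[f,g]_{\mathfrak p}\equiv0\pmod p$.

*Proof.* If $g\in F^{*p}$, this is bilinearity. Otherwise $D=K=F(\gamma)$ with $\gamma^p=g$ is a field, cyclic of degree $p$ over $F$. By transitivity $f=N_{K/F}(h)$ with $h\in K^*$ the norm from $B$ to $D$ of a unit of $B$. There are two cases.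

*Case $p\mid v(g)$.* Multiplying $g$ by a $p$-th power changes neither $K$ nor $[f,g]$ modulo $p$, so assume $g$ is a unit. It is not a $p$-th power, so neither is its residue $\bar g$. The residue field of $K$ contains $\bar g^{1/p}$, so $K/F$ is unramified with residue degree $p$. Hence $v(f)=v(N_{K/F}(h))=p\,v_K(h)$, and $[f,g]_{\mathfrak p}=-v(f)\,\mathrm{ord}(\bar g)\equiv0$.

*Case $p\nmid v(g)$.* Choose $j$ with $jv(g)\equiv1\pmod p$ and write $g^j=\pi\tau^p$ with $v(\pi)=1$. Then $K=F(\sqrt[p]\pi)$ and $[f,\pi]\equiv j[f,g]$ with $j$ prime to $p$, so we may assume that $g=\pi$ is a uniformizer. Now $K/F$ is totally ramified, $\gamma$ is a uniformizer of $K$, and $h=\gamma^ku$ with $u$ a unit of $K$. We have $N(\gamma)=(-1)^{p+1}\pi$, and $[\pm\pi,\pi]_{\mathfrak p}=0$. The Galois group of $K/F$ acts trivially on the residue field, so all conjugates of $u$ have the same residue $\bar u\in\kappa(\mathfrak p)$. Thus $N(u)$ has residue $\bar u^p$, and $[N(u),\pi]_{\mathfrak p}=p\,\mathrm{ord}(\bar u)\equiv0$. By bilinearity $[f,\pi]_{\mathfrak p}\equiv0$. $\square$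

(The lemma also follows from the projection formula in Milnor $K$-theory (Bass–Tate, Kato): $\{f,g\}=N_{K/F}\{h,\gamma^p\}=p\,N_{K/F}\{h,\gamma\}$.)

The last tool links different primes.

**Lemma 9 (reciprocity).** For $f,g\in L_0^*$, $\sum_{\mathfrak p}[f,g]_{\mathfrak p}=0$, where the sum runs over the height-one primes of $A_0$ and has finitely many nonzero terms.

*Proof.* If $v_{\mathfrak p}(f)=v_{\mathfrak p}(g)=0$, the term is $\mathrm{ord}(1)=0$, so the sum is finite. By bilinearity and antisymmetry, we may assume that each of $f,g$ is a unit or a prime element of $A_0$.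

* If $f=u$ is a unit, then $\bar u$ is a unit of $A_0/\mathfrak p$, hence of $\mathbb C[[s]]$, and $[u,g]_{\mathfrak p}=v(g)\,\mathrm{ord}(\bar u)=0$. The same holds if $g$ is a unit.
* If $f,g$ are associate primes, $f=ug$, then $[ug,g]_{\mathfrak p}=[u,g]_{\mathfrak p}+[g,g]_{\mathfrak p}=0$.
* If $f,g$ are non-associate primes, only $(f)$ and $(g)$ contribute, and the sum is $\mathrm{ord}_{(g)}(\bar f)-\mathrm{ord}_{(f)}(\bar g)$. We show that both terms equal the length $\ell(A_0/(f,g))$.

Let $R=A_0/\mathfrak p$, $\widetilde R=\mathbb C[[s]]$ its normalization, and $0\ne h\in R$. The quotient $\widetilde R/R$ is a finitely generated torsion module over the one-dimensional local domain $R$, so it has finite length. Compute $\ell_R(\widetilde R/hR)$ through $R$ and through $h\widetilde R$: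
$$\ell(\widetilde R/R)+\ell(R/hR)=\ell(\widetilde R/hR)=\ell(\widetilde R/h\widetilde R)+\ell(h\widetilde R/hR).$$
Since $h\widetilde R/hR\cong\widetilde R/R$, we get $\ell_R(R/hR)=\ell_R(\widetilde R/h\widetilde R)=\dim_{\mathbb C}\mathbb C[[s]]/(s^{\mathrm{ord}(h)})=\mathrm{ord}(h)$, the residue field of $R$ being $\mathbb C$. For $\mathfrak p=(g)$, $h=\bar f$ this gives $\mathrm{ord}_{(g)}(\bar f)=\ell(A_0/(f,g))$, and symmetrically for $(f)$. $\square$

## 7. Pairing the unknown factor with $y$

A first attempt would be to look for $g\in L_0^*$ such that all norms of $E_0$ are orthogonal to $g$ at some $\mathfrak p$, and to find $[y,g]_{\mathfrak p}\not\equiv0$. This cannot work. Any condition that all norms of $E_0\otimes_{L_0} L_{0,\mathfrak p}$ satisfy at a single $\mathfrak p$ is satisfied by $y$, by Proposition 6. And summing over $\mathfrak p$ gives nothing either, as $\sum_{\mathfrak p}[y,g]_{\mathfrak p}=0$ holds for every $g$.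

The way out is to test not $y$, but one factor of a hypothetical decomposition $y=c\,d_1d_2$. The element $c$ is unknown, but it is a single element of $L_0^*$, so $\sum_{\mathfrak p}[c,y]_{\mathfrak p}=0$. And the local conditions on $c,d_1,d_2$ turn out to determine every term $[c,y]_{\mathfrak p}$ modulo $p$.

**Proposition 10.** $y\notin N(E_0^*)$.

*Proof.* Suppose $y=c\,d_1d_2$ with $c\in N(L_0'^*)$ and $d_i\in N(L_{i,0}^*)$.

**Step 1: the local constraints.** Let $F=L_{0,\mathfrak p}$. The algebra $L_{1,F}$ is free of rank $p$ over $F[U]/(U^p-ay/x^2)$ and over $F[V]/(V^p-b/x)$, and likewise for $L_{2,F}$ with its two generators. Also $L'_F=F[X]/(X^p-x)$. Lemma 8 gives, at every $\mathfrak p$, modulo $p$: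
$$[c,x]_{\mathfrak p}=0;\qquad [d_1,\tfrac{ay}{x^2}]_{\mathfrak p}=[d_1,\tfrac bx]_{\mathfrak p}=0;\qquad [d_2,\tfrac y{x^2}]_{\mathfrak p}=[d_2,\tfrac b{ax}]_{\mathfrak p}=0. \tag{4}$$

**Step 2: the prime $(x)$; here $c\sim x$.** Take $\pi=x$, $\sigma=y$. Since $a/y=1+x/y$ and $b/y=1+x^2/y$ are $1$-units, $a\sim b\sim y$. By (4):

* $d_1\perp b/x\sim y/x$, so $d_1\sim(y/x)^i$ by Lemma 7;
* $d_2\perp y/x^2$ and $d_2\perp b/(ax)\sim x^{-1}$; these two classes generate $V$, so $d_2\sim1$;
* $c\perp x$, so $c\sim x^j$.

Then $y\sim x^j(y/x)^i$. Comparing exponents of $y$ and $x$ modulo $p$ gives $i=1$, $j=1$. So $c\sim x$ and $[c,y]_{(x)}\equiv[x,y]_{(x)}=-1$.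

**Step 3: the prime $(y)$; here $c\sim x^2$.** Take $\pi=y$, $\sigma=x$. Since $a/x=1+y/x$ and $b/x^2=1+y/x^2$ are $1$-units, $a\sim x$ and $b\sim x^2$. By (4):

* $d_1\perp ay/x^2\sim y/x$ and $d_1\perp b/x\sim x$; these generate $V$, so $d_1\sim1$;
* $d_2\perp y/x^2$, so $d_2\sim(y/x^2)^k$ (the other condition is empty, since $b/(ax)\sim1$);
* $c\perp x$, so $c\sim x^j$.

Then $y\sim x^j(y/x^2)^k$ gives $k=1$, $j=2$ modulo $p$. So $c\sim x^2$ and $[c,y]_{(y)}\equiv2[x,y]_{(y)}=2$.

**Step 4: every other prime; here $[c,y]_{\mathfrak p}\equiv0$.** Let $x,y\notin\mathfrak p$, and let $m,n>0$ be the orders of $\bar x,\bar y$. Then $x\sim\sigma^m$, $y\sim\sigma^n$, and $[c,y]_{\mathfrak p}\equiv n[c,\sigma]_{\mathfrak p}$. All congruences are modulo $p$.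

* *$p\nmid m$.* From $0\equiv[c,x]\equiv m[c,\sigma]$ we get $[c,\sigma]\equiv0$, so $[c,y]\equiv0$.
* *$p\mid m$ and $p\mid n$.* Then $[c,y]\equiv n[c,\sigma]\equiv0$.
* *$p\mid m$ and $p\nmid n$.* Then $n\ne m$ and $n\ne2m$. Hence $\bar a=\bar x+\bar y$ has order $\min(m,n)$ and $\bar b=\bar y+\bar x^2$ has order $\min(n,2m)$. So $a,b\notin\mathfrak p$, $a\sim\sigma^{\min(m,n)}$, $b\sim\sigma^{\min(n,2m)}$. First, $0\equiv[d_2,y/x^2]\equiv-(2m-n)[d_2,\sigma]$ with $2m-n\equiv-n\not\equiv0$, so $[d_2,\sigma]\equiv0$. Next, if $n>m$, then $ay/x^2\sim\sigma^{m+n-2m}=\sigma^{n-m}$; if $n<m$, then $b\sim\sigma^n$ and $b/x\sim\sigma^{n-m}$. In both cases (4) gives $(n-m)[d_1,\sigma]\equiv0$ with $n-m\equiv n\not\equiv0$, so $[d_1,\sigma]\equiv0$. Finally $[y,\sigma]\equiv n[\sigma,\sigma]=0$, so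
$$[c,\sigma]=[y,\sigma]-[d_1,\sigma]-[d_2,\sigma]\equiv0,$$
and $[c,y]\equiv n[c,\sigma]\equiv0$.

**Step 5: sum.** By Steps 2 to 4, $\sum_{\mathfrak p}[c,y]_{\mathfrak p}\equiv-1+2=1\not\equiv0\pmod p$. Lemma 9 says that this sum is $0$: contradiction. $\square$

*Remark.* Both $L_1$ and $L_2$ are needed. For $L'_0\times L_{1,0}$ alone, the computation of Step 3 at $(y)$ gives $d_1\sim1$ and $c\sim x^j$, and $y\not\sim x^j$, so $y$ is not even a local norm there. For $L'_0\times L_{2,0}$ alone, Step 2 at $(x)$ gives $d_2\sim1$, $c\sim x^j$, and again $y\not\sim x^j$.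

*Proof of Theorem A.* Linear disjointness is Lemma 3, the local statement is Proposition 6, the global one is Proposition 10. Since $y^p=N_{L'_0/L_0}(y)$ is a norm from $E_0$ and $p$ is prime, the class of $y$ in $H^1(L_0,T)=L_0^*/N(E_0^*)$ has order exactly $p$. Every $v\in\mathcal C^{(1)}$ is a discrete valuation of $L_0$, so by (3) the class lies in $\mathrm{Sha}^1_{\mathcal C}(L_0,T)$ for every resolution $\mathcal C$, for instance the blow-up of the origin. $\blacksquare$

## 8. Coordinates of degree prime to $p$ on a normal surface germ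

To reach an arbitrary finite extension $L$ of $\mathbb C((x,y))$, we choose a new copy of $\mathbb C((x,y))$ inside $L$ over which $L$ has degree prime to $p$. Let $A$ be the integral closure of $\mathbb C[[x,y]]$ in $L$. It is finite over $\mathbb C[[x,y]]$, so it is a complete normal local domain of dimension $2$, with residue field $\mathbb C$.

**Lemma 11.** There are $f,g\in A$ such that $X\mapsto f$, $Y\mapsto g$ identifies $\mathbb C[[X,Y]]$ with a subring $\mathbb C[[f,g]]$ of $A$ over which $A$ is finite, and $[L:\mathbb C((f,g))]$ is prime to $p$.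

*Proof.*

**Step 1: choose $f$ with a simple zero somewhere.** Let $\mathfrak p_1$ be a prime of height $1$ of $A$, and $f\in\mathfrak p_1$ a uniformizer of $A_{\mathfrak p_1}$. Let $\mathfrak p_1,\dots,\mathfrak p_r$ be the height-one primes containing $f$, and $e_i=v_{\mathfrak p_i}(f)$. So $e_1=1$.

**Step 2: choose $g$ with prescribed orders on the zero set of $f$.** Let $J=\bigcap_i\mathfrak p_i$. As in Section 4, the normalization of $A/\mathfrak p_i$ is some $\mathbb C[[s_i]]$. The normalization of $A/J$ is $B=\prod_i\mathbb C[[s_i]]$, finite over $A/J$ and contained in its total ring of fractions. A common denominator of finitely many generators is a nonzerodivisor $c_0$ of $A/J$ with $c_0B\subset A/J$. So $A/J$ contains an ideal of $B$ generated by a nonzerodivisor, and hence contains $\prod_is_i^N\mathbb C[[s_i]]$ for some $N\ge1$. Put $N_i=N$ for $i\ge2$, and choose $N_1\in\{N,N+1\}$ such that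
$$p\nmid\sum_ie_iN_i .$$
This is possible since $e_1=1$: the two values of the sum differ by $1$. Choose $g\in A$ with image $(s_i^{N_i})_i$ in $B$. As $N_i\geq 1$, $g$ is not a unit.

**Step 3: finiteness.** No $\mathfrak p_i$ contains $g$. A prime containing $f$ and $g$ contains some $\mathfrak p_i$ strictly, so it is the maximal ideal. Hence $A/(f,g)$ has finite dimension over $\mathbb C$. Since $A$ is complete, it is complete for the $(f,g)$-adic topology too, and lifts of a $\mathbb C$-basis of $A/(f,g)$ generate $A$ as a $\mathbb C[[X,Y]]$-module. So $A$ is finite over the image of $\mathbb C[[X,Y]]$. This image has dimension $\dim A=2$, so the kernel, a prime ideal, is zero.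

**Step 4: the degree.** Localize at the prime $(X)$ of $\mathbb C[[X,Y]]$. The primes of $A$ above $(X)$ are the $\mathfrak p_i$: a prime above $(X)$ contains $f$ and has height $1$, since $A$ modulo it is finite over $\mathbb C[[Y]]$ and of dimension $1$. Conversely, $\mathfrak p_i\cap\mathbb C[[X,Y]]$ contains $X$ and has a quotient of dimension $1$, so it is $(X)$. The ramification index at $\mathfrak p_i$ is $e_i$. The residue extension is $\mathbb C((Y))\to\mathbb C((s_i))$, $Y\mapsto s_i^{N_i}$, of degree $N_i$. The ring $A$ localized at $(X)$ is the integral closure of a discrete valuation ring in $L$, finite over it, so $[L:\mathbb C((f,g))]=\sum_ie_iN_i$, which is prime to $p$. $\square$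

*Example.* Let $A=\mathbb C[[u,v,w]]/(uw-v^2)$ and $p=2$. Over $\mathbb C((u,w))$ the degree is $2$, which is bad. Take $\mathfrak p_1=(u,v)$ and $f=v$, a uniformizer there, because $u=v^2/w$ and $w$ is a unit at $\mathfrak p_1$. The other prime containing $v$ is $\mathfrak p_2=(v,w)$, and $e_1=e_2=1$. Here $A/J=\mathbb C[[u,w]]/(uw)$, $s_1=w$, $s_2=u$ and $N=1$ works. With $N_1=2$, $N_2=1$ we get $g=w^2+u$ and degree $3$. Indeed $u=v^2/w$ gives $w^3-gw+v^2=0$, irreducible over $\mathbb C((v,g))$ since modulo $g$ it becomes $w^3+v^2$ and $-v^2$ is not a cube in $\mathbb C((v))$.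

*Proof of Theorem B.* Identify $L_0$ with $\mathbb C((f,g))\subset L$ by $x\mapsto f$, $y\mapsto g$, and let $d=[L:L_0]$, prime to $p$. Put $L'=L'_0\otimes_{L_0}L$, $L_i=L_{i,0}\otimes_{L_0}L$, $E=E_0\otimes_{L_0}L$.

**Step 1: degrees and disjointness.** The field $P=L'_0L_{1,0}L_{2,0}$ is Galois of degree $p^4$ over $L_0$. A compositum of $P$ with $L$ has degree over $L_0$ divisible by $p^4$ and by $d$, which are coprime, so the degree is $p^4d$, and $P\otimes_{L_0}L$ is a field. Hence $L',L_1,L_2$ are fields of degrees $p,p^2,p^2$ over $L$, the compositum $L_1L_2$ has degree $p^3$, the compositum of all three has degree $p^4$, and $L'$ is linearly disjoint from $L_1L_2$. They are Kummer extensions, abelian of exponent $p$.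

**Step 2: local.** Let $v$ be a discrete valuation of $L$. If $v$ were trivial on $L_0$, every element of $L$, being integral over $L_0$, would lie in $\mathcal O_v$, and $v$ would be trivial. So $v|_{L_0}$ is equivalent to a discrete valuation $w$, and $L_{0,w}\subset L_v$. By Proposition 6, $y$ is a norm of $E_0\otimes_{L_0} L_{0,w}$, hence, by base change, of $E_0\otimes_{L_0}L_v=E\otimes_LL_v$.

**Step 3: global.** Suppose $y=N_{E/L}(e)$. By transitivity in $E/L/L_0$ and $E/E_0/L_0$,
$$y^d=N_{L/L_0}(y)=N_{E/L_0}(e)=N_{E_0/L_0}\big(N_{E/E_0}(e)\big)\in N(E_0^*).$$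
Also $y^p\in N(E_0^*)$. As $d$ and $p$ are coprime, $y\in N(E_0^*)$, against Proposition 10. Since $y^p=N_{L'/L}(y)$, the class of $y$ in $H^1(L,T)$ has order exactly $p$. It vanishes at every discrete valuation, in particular at all $v\in\mathcal C^{(1)}$ for every resolution $\mathcal C$. $\blacksquare$

## 9. Curves over $\mathbb C((t))$

*Proof of Theorem C.*

**Step 1: the rational field $M=\mathbb C((t))(y)$, globally.** Put $x=t$, so that $\mathbb C(x,y)\subset M\subset\mathbb C((x,y))=L_0$. Since $x,y,a,b$ are independent in $L_0^*/L_0^{*p}$, they are independent in $M^*/M^{*p}$. So the computation of Lemma 3 applies over $M$: $L'_M$, $L_{1,M}$, $L_{2,M}$ are fields of degrees $p,p^2,p^2$, $[L_{1,M}L_{2,M}:M]=p^3$, and the three together generate a Galois extension of degree $p^4$. If $y$ were a norm of $E_M$, it would be a norm of $E_M\otimes_ML_0=E_0$, against Proposition 10.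

**Step 2: $M$ locally.** Let $v$ be a discrete valuation of $M$. The group $\mathbb C[[t]]^*=\mathbb C^*(1+t\,\mathbb C[[t]])$ is divisible, so $v$ vanishes on it. If $v(t)<0$, then $v(1+t)<0$, which is impossible. So either $v(t)>0$, or $v$ is trivial on $\mathbb C((t))^*=t^{\mathbb Z}\,\mathbb C[[t]]^*$. In both cases the residue characteristic is $0$. We show that $b/y$ or $a/x$ is a $p$-th power in $M_v$. Then Lemma 5, with $F=M_v$, says that $y$ is a norm of $E_M\otimes_M M_v$.

* *$v(t)=m>0$, $v(y)=n\in\mathbb Z$.* If $n<2m$, then $v(x^2/y)=2m-n>0$ and $b/y$ is a $1$-unit. If $n\ge2m$, then $v(y/x)=n-m\ge m>0$ and $a/x$ is a $1$-unit.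
* *$v$ trivial on $\mathbb C((t))$.* Then $v$ comes from a closed point of $\mathbb P^1_{\mathbb C((t))}$, with residue field finite over $\mathbb C((t))$, hence isomorphic to $\mathbb C((s))$, with $\mathrm{ord}(t)=m>0$. If $v(y)<0$, then $v(x^2/y)>0$ and $b/y$ is a $1$-unit. If $v(y)>0$, then $a/x$ is a $1$-unit. If $v(y)=0$, let $n=\mathrm{ord}(\bar y)\in\mathbb Z$. For $n<2m$, $b/y$ has residue $1+t^2/\bar y\in1+s\mathbb C[[s]]$, a $p$-th power, so $b/y$ is a $p$-th power. For $n\ge2m>m$, the same holds for $a/x$, with residue $1+\bar y/t$.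

**Step 3: a general curve.** Let $P_0$ be a closed point of $C$ of degree prime to $p$. (A given closed point serves for all $p$ not dividing its degree, hence for almost every $p$.) By Riemann–Roch, for $r$ large the space of sections of $\mathcal O(rP_0)$ is strictly larger than that of $\mathcal O((r-1)P_0)$. So for some large $r$ prime to $p$ there is $h\in L^*$ with pole divisor exactly $rP_0$. Then $d=[L:\mathbb C((t))(h)]=r\deg P_0$ is prime to $p$. Identify $M$ with $\mathbb C((t))(h)\subset L$ by $y\mapsto h$. Put $L'=L'_M\otimes_ML$, $L_i=L_{i,M}\otimes_ML$, $E=E_M\otimes_ML$.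

The three steps of the proof of Theorem B now apply with $M$ in place of $L_0$. The Galois extension of degree $p^4$ of $M$ and the extension $L/M$ have coprime degrees, so $L',L_1,L_2$ have degrees $p,p^2,p^2$ and $L'$ is linearly disjoint from $L_1L_2$. For $v\in\mathcal C^{(1)}$, the restriction of $v$ to $M$ is nontrivial, hence equivalent to a discrete valuation $w$ of $M$, to which Step 2 applies. So $y$ is a norm of $E_M\otimes_MM_w$ and hence of $E\otimes_LL_v$. Finally, if $y=N_{E/L}(e)$, then $y^d=N_{L/M}(y)\in N(E_M^*)$, and $y^p=N_{L'_M/M}(y)\in N(E_M^*)$, so $y\in N(E_M^*)$, against Step 1. So the class of $y$ is a nonzero element of $\mathrm{Sha}^1_{\mathcal C}(L,T)$ for every model $\mathcal C$. $\blacksquare$
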